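\title{Symmetric algebras of nilradicals are free over their $U$-invariants}

\begin{abstract}
Let $G$ be a simple complex algebraic group, $U$ a maximal unipotent subgroup, and $\mathfrak n$ the nilradical of a standard parabolic subalgebra. We prove that the symmetric algebra $\mathcal S(\mathfrak n)$ is a free module over $\mathcal S(\mathfrak n)^U$, and that for an optimal nilradical it is a free module over its Poisson center; this is a conjecture from a paper of Panyushev. More generally, for every subspace $\mathfrak c\subset\operatorname{Lie}U$ stable under the Borel subalgebra, $\mathcal S(\mathfrak c)^U$ is a polynomial algebra with as many generators as there are roots of the Kostant cascade in $\mathfrak c$, and $\mathcal S(\mathfrak c)$ is free over it. The main step is that the generators of $\mathcal S(\mathfrak u)^U$, where $\mathfrak u=\operatorname{Lie}U$, form a regular sequence. We prove it by covering $\mathfrak u^*$ with strata indexed by the positive roots and moving the cascade into each stratum by an element of the Weyl group.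
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a simple algebraic group over $\mathbb C$ with Lie algebra $\mathfrak g$. Fix a triangular decomposition $\mathfrak g=\mathfrak u\oplus\mathfrak t\oplus\mathfrak u^-$, put $\mathfrak b=\mathfrak u\oplus\mathfrak t$, and let $U,T,B$ be the connected subgroups of $G$ with Lie algebras $\mathfrak u,\mathfrak t,\mathfrak b$. Let $\Delta$ be the root system of $(\mathfrak g,\mathfrak t)$, let $\Delta^+$ be the set of roots of $\mathfrak u$, $\Pi\subset\Delta^+$ the set of simple roots, and $\theta$ the highest root. The support $\operatorname{supp}\gamma\subset\Pi$ of a root $\gamma$ is the set of simple roots that occur in it. A $\mathfrak b$-stable subspace $\mathfrak c\subset\mathfrak u$ is a sum of root spaces and an ideal of $\mathfrak u$; we write $\Delta(\mathfrak c)$ for its set of roots.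

By a \emph{nilradical} we mean the Lie algebra $\mathfrak n$ of the unipotent radical $N$ of a parabolic subgroup $P=L\cdot N$ containing $B$, where $L\supset T$ is the Levi subgroup. Nilradicals correspond to subsets $I\subset\Pi$, the sets of simple roots of $L$: the nilradical $\mathfrak n_I$ has the roots $\gamma\in\Delta^+$ with $\operatorname{supp}\gamma\not\subset I$. The group $U$ acts on $\mathfrak n$ by the adjoint action, hence on the symmetric algebra $\mathcal S(\mathfrak n)=\mathbb C[\mathfrak n^*]$, and there are two algebras of invariants,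
\[
\mathcal S(\mathfrak n)^U\subset\mathcal Z(\mathfrak n):=\mathcal S(\mathfrak n)^N .
\]
The bracket of $\mathfrak n$ extends to a Poisson bracket on $\mathcal S(\mathfrak n)$, and $\mathcal Z(\mathfrak n)$ is its center: $N$ is connected, so a polynomial is $N$-invariant exactly when it Poisson commutes with $\mathfrak n$.

The size of these algebras is governed by the \emph{Kostant cascade} $\mathcal K\subset\Delta^+$. Put $\theta$ into $\mathcal K$; replace $\Delta^+$ by the positive roots orthogonal to $\theta$, which are the positive roots of a possibly reducible subsystem; put the highest root of each irreducible component of that subsystem into $\mathcal K$; and repeat until no root is left. For $\mathfrak{sl}_n$ this gives the antidiagonal roots $\varepsilon_i-\varepsilon_{n+1-i}$, $i\le n/2$. Let $m=\#\mathcal K$ and $\mathcal K(\mathfrak c)=\mathcal K\cap\Delta(\mathfrak c)$. The \emph{optimization} $\tilde{\mathfrak n}$ of a nilradical $\mathfrak n$ is the maximal nilradical with $\mathcal K(\tilde{\mathfrak n})=\mathcal K(\mathfrak n)$ (Lemma~\ref{lem:optimal} describes it explicitly), and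 $\mathfrak n$ is \emph{optimal} if $\mathfrak n=\tilde{\mathfrak n}$. The following conjecture is posed in \cite{Pan}.

\medskip
\noindent\textbf{Conjecture.} \emph{For any nilradical $\mathfrak n$ in a simple Lie algebra, $\mathcal S(\mathfrak n)$ is a free $\mathcal S(\mathfrak n)^U$-module. In particular, for any optimal nilradical $\tilde{\mathfrak n}$, $\mathcal S(\tilde{\mathfrak n})$ is a free $\mathcal Z(\tilde{\mathfrak n})$-module.}
\medskip

The statement is geometric. If an algebra of invariants is a polynomial algebra on homogeneous elements $g_1,\dots,g_k$, then $\mathcal S(\mathfrak n)$ is free over it if and only if the common zero set of the $g_i$ has codimension $k$, and then all fibers of $(g_1,\dots,g_k)\colon\mathfrak n^*\to\mathbb C^k$ have the same dimension (Lemma~\ref{lem:regular}). For $k=1$ there is nothing to check. For $k\ge2$ the condition is a real one: in $\mathfrak{sl}_4$ there is a nilradical, not optimal, whose Poisson center is a polynomial algebra over which $\mathcal S(\mathfrak n)$ is not free (Example~\ref{ex:nonfree}). On the other hand, the generators of $\mathcal S(\mathfrak u)^U$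 are the two corner minors for $\mathfrak{sl}_4$ and the $n$ corner minors of a symmetric matrix for $\mathfrak{sp}_{2n}$, and in both cases a direct computation gives the expected codimension. This suggests that the conjecture holds, and we prove that it does.

\begin{theorem}\label{thm:A}
The algebra $\mathcal S(\mathfrak u)^U$ is a polynomial algebra in $m$ homogeneous generators $f_1,\dots,f_m$, which are $T$-weight vectors and form a regular sequence in $\mathcal S(\mathfrak u)$. Equivalently, their common zero set $Z\subset\mathfrak u^*$ has codimension $m$.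
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\mathfrak c\subset\mathfrak u$ be a $\mathfrak b$-stable subspace, for instance a nilradical. Then $\mathcal S(\mathfrak c)^U=\mathbb C[f_i : f_i\in\mathcal S(\mathfrak c)]$ is a polynomial algebra in exactly $\#\mathcal K(\mathfrak c)$ variables, and $\mathcal S(\mathfrak c)$ is a free $\mathcal S(\mathfrak c)^U$-module. All fibers of $\mathfrak c^*\to\operatorname{Spec}\mathcal S(\mathfrak c)^U$ are nonempty of pure dimension $\dim\mathfrak c-\#\mathcal K(\mathfrak c)$, which is the maximal dimension of a $U$-orbit in $\mathfrak c^*$.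
\end{theorem}

\begin{theorem}\label{thm:C}
If $\tilde{\mathfrak n}$ is an optimal nilradical, then $\mathcal Z(\tilde{\mathfrak n})=\mathcal S(\tilde{\mathfrak n})^U$; hence $\mathcal S(\tilde{\mathfrak n})$ is a free $\mathcal Z(\tilde{\mathfrak n})$-module.
\end{theorem}

Theorems~\ref{thm:B} and~\ref{thm:C} give both sentences of the conjecture. Freeness also passes to enveloping algebras.

\begin{theorem}\label{thm:D}
For a $\mathfrak b$-stable subspace $\mathfrak c\subset\mathfrak u$, the enveloping algebra $\mathcal U(\mathfrak c)$ is a free left and a free right $\mathcal U(\mathfrak c)^U$-module. If $\mathfrak c=\tilde{\mathfrak n}$ is an optimal nilradical, then $\mathcal U(\mathfrak c)^U$ is the center of $\mathcal U(\mathfrak c)$.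
\end{theorem}

The weight of the argument lies in Theorem~\ref{thm:A}; Theorem~\ref{thm:B} follows because part of a homogeneous regular sequence is again regular. We have no closed formula for the generators in general, so we work with what their weights tell us. Sections~\ref{sec:cascade} and~\ref{sec:invariants} show that $\mathcal S(\mathfrak u)^U$ has a basis $f_\lambda$ indexed by the dominant elements $\lambda$ of the lattice $\mathbb Z\mathcal K$, that the generators correspond to the orbits of $-w_0$ on $\Pi$, and that one can decide from $\lambda$ alone that $f_\lambda$ is nonzero on certain coordinate subspaces. Sections~\ref{sec:long} and~\ref{sec:proofA} bound the dimension of $Z$ on each stratum of a covering of $\mathfrak u^*$, by induction on the rank. Section~\ref{sec:sl4} shows this count for $\mathfrak{sl}_4$.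

\section{Coordinates, strata, and the case of $\mathfrak{sl}_4$}\label{sec:sl4}

Fix root vectors $e_\gamma$ ($\gamma\in\Delta$), and let $(e_\gamma^*)_{\gamma\in\Delta^+}$ be the basis of $\mathfrak u^*$ dual to $(e_\gamma)_{\gamma\in\Delta^+}$. We write $x_\gamma$ for $e_\gamma$ viewed as a coordinate on $\mathfrak u^*$, and $\xi_\gamma=x_\gamma(\xi)=\xi(e_\gamma)$. Thus $\mathcal S(\mathfrak u)=\mathbb C[x_\gamma:\gamma\in\Delta^+]$, and $x_\gamma$ has $T$-weight $\gamma$. The group $B$ acts on $\mathfrak u^*$ by $(g\xi)(y)=\xi(\operatorname{Ad}(g)^{-1}y)$, so for $z,y\in\mathfrak u$ and $t\in T$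
\begin{equation}\label{eq:action}
\begin{gathered}
(z\cdot\xi)(y)=-\xi([z,y]),\qquad (t\xi)_\gamma=\gamma(t)^{-1}\xi_\gamma,\\
(\exp(z)\xi)(y)=\xi(y)-\xi([z,y])+\tfrac12\xi([z,[z,y]])-\cdots .
\end{gathered}
\end{equation}
The same formulas define the action on $\mathfrak c^*$ for a $\mathfrak b$-stable $\mathfrak c$.

Write $\gamma\succ\rho$ if $\gamma-\rho$ is a nonzero sum of positive roots. For $\rho\in\Delta^+$ put
\[
A_\rho=\{\xi\in\mathfrak u^*:\xi_\gamma=0\text{ for all }\gamma\succ\rho\},\qquad A_\rho^\circ=\{\xi\in A_\rho:\xi_\rho\neq0\}.
\]
The subspace $A_\rho$ is the annihilator of the ideal spanned by the $e_\gamma$ with $\gamma\succ\rho$. This ideal contains $[\mathfrak u,e_\rho]$, so $A_\rho$ is $B$-stable, the coordinate $\xi_\rho$ is $U$-invariant on it, and the \emph{stratum} $A_\rho^\circ$ is $B$-stable. If $\xi\ne0$ and $\rho$ is maximal among the roots with $\xi_\rho\neq0$, then $\xi\in A_\rho^\circ$. Hence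
\begin{equation}\label{eq:cover}
\mathfrak u^*=\{0\}\cup\bigcup_{\rho\in\Delta^+}A_\rho^\circ .
\end{equation}
The strata may overlap; this is harmless, since we use them only to bound dimensions from above.

Let now $\mathfrak g=\mathfrak{sl}_4$, with $\mathfrak b$ the upper triangular matrices. Write $ij$ for the root $\varepsilon_i-\varepsilon_j$, $x_{ij}$ for the matrix unit $E_{ij}$, and $\alpha_1=12$, $\alpha_2=23$, $\alpha_3=34$. Then $\mathcal K=\{14,23\}$ and $m=2$. The simple root vectors act on $\mathcal S(\mathfrak u)$ by the derivations
\[
\operatorname{ad}E_{12}=x_{13}\partial_{23}+x_{14}\partial_{24},\quad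
\operatorname{ad}E_{23}=-x_{13}\partial_{12}+x_{24}\partial_{34},\quad
\operatorname{ad}E_{34}=-x_{14}\partial_{13}-x_{24}\partial_{23},
\]
and all three kill $x_{14}$ and $d=x_{14}x_{23}-x_{13}x_{24}$. We shall see in Example~\ref{ex:sl4gen} that $\mathcal S(\mathfrak u)^U=\mathbb C[x_{14},d]$.

\begin{example}[a Poisson center over which $\mathcal S(\mathfrak n)$ is not free]\label{ex:nonfree}
Let $\mathfrak n=\mathfrak n_{\{\alpha_3\}}$, with roots $12,13,14,23,24$. Since $\mathcal K(\mathfrak n)=\mathcal K$, its optimization is $\mathfrak u$, and $\mathfrak n$ is not optimal. The only nonzero brackets are $[E_{12},E_{23}]=E_{13}$ and $[E_{12},E_{24}]=E_{14}$, so $\mathcal Z(\mathfrak n)$ is the kernel of $D=x_{13}\partial_{23}+x_{14}\partial_{24}$ on $R=\mathbb C[x_{13},x_{14},x_{23},x_{24}]$. We have $R[x_{14}^{-1}]=\mathbb C[x_{13},x_{14}^{\pm1},d][x_{24}]$, where $D$ kills the coefficients and $Dx_{24}=x_{14}$; so the kernel of $D$ on $R[x_{14}^{-1}]$ is $\mathbb C[x_{13},x_{14}^{\pm1},d]$. If $x_{14}$ divides $p(x_{13},x_{14},d)$ in $R$ for a polynomial $p(a,b,c)$, then $p(x_{13},0,-x_{13}x_{24})=0$,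 hence $b$ divides $p$. Therefore $\mathcal Z(\mathfrak n)=\mathbb C[x_{13},x_{14},d]$, a polynomial algebra in three variables. The common zero set $\{x_{13}=x_{14}=0\}$ of the generators has codimension $2$, so $\mathcal S(\mathfrak n)$ is not free over $\mathcal Z(\mathfrak n)$ by Lemma~\ref{lem:regular}(e). Thus both assertions of Theorem~\ref{thm:C} fail without optimality.
\end{example}

For $U$ the zero set is $Z=\{x_{14}=0,\ x_{13}x_{24}=0\}$, of codimension $2$. It is instructive to recover this number stratum by stratum. Here $kl\succ ij$ means that the interval $[k,l]$ strictly contains $[i,j]$, and $Z\cap A_{14}^\circ=\varnothing$. For the other roots the table lists the roots above $\rho$, the restriction of $d$, the codimension of $Z\cap A_\rho^\circ$ in $\mathfrak u^*$, and simple roots whose reflections, applied in order, lower $\theta=14$ to $\rho$.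
\begin{center}
\begin{tabular}{c|c|c|c|c}
$\rho$ & roots $\succ\rho$ & $d$ on $A_\rho$ & $\operatorname{codim}(Z\cap A_\rho^\circ)$ & path from $\theta$\\ \hline
$13$ & $14$ & $-x_{13}x_{24}$ & $1+1$ & $\alpha_3$\\
$24$ & $14$ & $-x_{13}x_{24}$ & $1+1$ & $\alpha_1$\\
$12$ & $13,14$ & $0$ & $2$ & $\alpha_3,\alpha_2$\\
$34$ & $24,14$ & $0$ & $2$ & $\alpha_1,\alpha_2$\\
$23$ & $13,24,14$ & $0$ & $3$ & $\alpha_3,\alpha_1$
\end{tabular}
\end{center}
On a deep stratum the generators impose fewer conditions, but the stratum is smaller, and the table shows how loss and gain are matched. The weight $\theta$ of $x_{14}$ pairs nontrivially with $\alpha_1$ and $\alpha_3$ only, and the weight $\lambda=\varepsilon_1+\varepsilon_2-\varepsilon_3-\varepsilon_4$ of $d$ pairs nontrivially with $\alpha_2$ only. So each simple reflection moves the weight of one generator. For $\rho=13$ the path does not use $\alpha_2$, the element $\sigma=s_{\alpha_3}$ fixes $\lambda$, and it carries the decomposition $\lambda=14+23$ along the cascade to $\lambda=13+24$. This is the monomial of $d$ that survives, and on $A_{13}^\circ$ it imposes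 the equation $x_{24}=0$. In general a path of length $\ell$ spoils at most $\ell$ of the $m$ generators, and we shall see that it produces $\ell$ roots above $\rho$; the total codimension is at least $\ell+(m-\ell)$.

The last row shows why no equation is counted twice. There $\sigma=s_{\alpha_1}s_{\alpha_3}$ fixes $\lambda$ and $\sigma\mathcal K=\{23,14\}$; the monomial $x_{14}x_{23}$ imposes $x_{14}=0$, which is already an equation of $A_{23}$. But the $\ell=2$ roots produced by the path are $13$ and $24$, which pair to $1$ with $\rho^\vee$, while the equation coming from $d$ involves only a root orthogonal to $\rho$. The proof of Proposition~\ref{prop:long} keeps these two kinds of roots apart.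

\section{Standard facts}\label{sec:facts}

The proof of Theorem~\ref{thm:A} is an induction that passes to the roots orthogonal to a given root, and these may form a reducible system. So in Sections~\ref{sec:facts}--\ref{sec:proofA} we allow $\mathfrak g$ to be semisimple, possibly zero; the cascade of a reducible $\Delta$ is the union of the cascades of its components. Let $W$ be the Weyl group, $w_0$ its longest element (the only element sending $\Delta^+$ to $-\Delta^+$), $(\ ,\ )$ a $W$-invariant scalar product, $\langle\gamma,\delta^\vee\rangle=2(\gamma,\delta)/(\delta,\delta)$, and $s_\delta\gamma=\gamma-\langle\gamma,\delta^\vee\rangle\delta$. A weight $\lambda$ is dominant if $\langle\lambda,\alpha^\vee\rangle\ge0$ for all $\alpha\in\Pi$. In a simply-laced irreducible system all roots are called long. We use the following textbook facts.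
\begin{itemize}
\item[(F1)] If $\gamma,\delta,\gamma+\delta\in\Delta$, then $[e_\gamma,e_\delta]=n_{\gamma,\delta}e_{\gamma+\delta}$ with $n_{\gamma,\delta}\ne0$. If $\gamma\neq\pm\delta$ and $(\gamma,\delta)\ne0$, then $\gamma+\delta$ or $\gamma-\delta$ is a root.
\item[(F2)] Let $\Delta$ be irreducible. If $\rho$ is long and $\gamma\ne\pm\rho$, then $\langle\gamma,\rho^\vee\rangle\in\{-1,0,1\}$. The roots of a given length form one $W$-orbit, and a $W$-orbit contains exactly one dominant element. The highest root $\theta$ is long and dominant, $\operatorname{supp}\theta=\Pi$, and $\theta\succ\gamma$ for every root $\gamma\neq\theta$.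
\item[(F3)] For $I\subset\Pi$, the roots with support in $I$ form a root system with simple roots $I$, called a standard subsystem. Its irreducible components are the standard subsystems of the connected components of $I$ in the Dynkin diagram.
\item[(F4)] Let $\alpha_1,\dots,\alpha_\ell$ be simple roots, repetitions allowed, and $\eta_k=s_{\alpha_1}\cdots s_{\alpha_{k-1}}\alpha_k$. If all $\eta_k$ are positive, then the word $s_{\alpha_1}\cdots s_{\alpha_\ell}$ is reduced, the $\eta_k$ are distinct, and they are exactly the positive roots made negative by $s_{\alpha_\ell}\cdots s_{\alpha_1}$.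
\item[(F5)] If $X$ is an irreducible affine variety, every irreducible component of the common zero set of $k$ regular functions on $X$ has dimension at least $\dim X-k$. This gives information only when the zero set is nonempty. A connected group acting on a variety preserves each irreducible component; in particular each component of a closed cone in a vector space contains $0$.
\item[(F6)] A nonzero rational module of a unipotent group has a nonzero fixed vector. If a connected group $H$ acts on an irreducible variety $X$, then the orbits of maximal dimension fill a dense open subset, and their codimension is $\operatorname{trdeg}\mathbb C(X)^H$ (Rosenlicht's theorem).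
\end{itemize}

If a positive root $\rho$ of an irreducible system is not dominant, then $\langle\rho,\alpha^\vee\rangle<0$ for some $\alpha\in\Pi$, and $s_\alpha\rho\succ\rho$. Repeating this, we \emph{climb} from $\rho$ through positive roots of the same length to the dominant root of that length.

A sequence $g_1,\dots,g_k$ in a ring $R$ is \emph{regular} if $(g_1,\dots,g_k)\neq R$ and each $g_i$ is not a zero divisor in $R/(g_1,\dots,g_{i-1})$.

\begin{lemma}\label{lem:regular}
Let $R=\mathbb C[V]$ be the polynomial ring of a vector space $V$, let $g_1,\dots,g_k\in R$ be homogeneous of positive degree with common zero set $X$, and let $A=\mathbb C[g_1,\dots,g_k]\subset R$.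
\begin{itemize}
\item[(a)] $\operatorname{codim}X\le k$, with equality if and only if $g_1,\dots,g_k$ is a regular sequence.
\item[(b)] If $\operatorname{codim}X=k$, then the zero set of any $j$ of the $g_i$ has codimension $j$.
\item[(c)] If $\operatorname{codim}X=k$, then the $g_i$ are algebraically independent and $R$ is a free $A$-module with a homogeneous basis.
\item[(d)] If $\operatorname{codim}X=k$, then all fibers of $g=(g_1,\dots,g_k)\colon V\to\mathbb C^k$ are nonempty of pure dimension $\dim V-k$.
\item[(e)] If the $g_i$ are algebraically independent and $R$ is free over $A$, then $\operatorname{codim}X=k$.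
\end{itemize}
\end{lemma}

\begin{proof}
(a) The inequality is (F5), as $0\in X$. The equivalence is the standard characterization of regular sequences in the Cohen--Macaulay ring $R$.

(b) Let $X'$ be a component of the zero set of $j$ of the $g_i$; its codimension is at most $j$. It contains $0$, so the other $k-j$ equations cut out a nonempty subset of $X'$, of dimension at least $\dim X'-(k-j)$. This subset lies in $X$, so $\dim X'\le\dim V-j$.

(c) A nonempty fiber of $g$ has dimension at least $\dim V-\dim\overline{g(V)}$. For the fiber $X$ this gives $\dim\overline{g(V)}\ge k$, so $g$ is dominant and $A$ is a polynomial ring. The Koszul complex of $g_1,\dots,g_k$ over $A$ resolves $\mathbb C=A/(g_1,\dots,g_k)$, so $\operatorname{Tor}_1^A(R,\mathbb C)$ is the first Koszul homology of $g_1,\dots,g_k$ on $R$, which vanishes for a regular sequence. Lift a homogeneous basis of $R\otimes_A\mathbb C$ to $R$. By induction on the degree the lifts generate $R$, so they define a surjection $F\to R$ from a graded free module, and $F\otimes_A\mathbb C\to R\otimes_A\mathbb C$ is bijective. For the kernel $Q$, the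 exact sequence $\operatorname{Tor}^A_1(R,\mathbb C)\to Q\otimes_A\mathbb C\to F\otimes_A\mathbb C\to R\otimes_A\mathbb C$ gives $Q\otimes_A\mathbb C=0$. A nonzero element of lowest degree in $Q$ would have nonzero image there, so $Q=0$.

(d) Let $a\in\mathbb C^k$ and $\mathfrak q=(g_1-a_1,\dots,g_k-a_k)\subset R$. By (c), $R/\mathfrak q=R\otimes_A\mathbb C_a\ne0$, so the fiber is nonempty, and by (F5) its components have dimension at least $\dim V-k$. The leading forms of elements of $\mathfrak q$ include the $g_i$, so the graded ring of $R/\mathfrak q$ for the degree filtration is a quotient of $R/(g_1,\dots,g_k)$. Dimension is the order of growth of the Hilbert function, so the fiber has dimension at most $\dim X=\dim V-k$.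

(e) The variables $g_i$ form a regular sequence on $A$, hence on the free module $R$. Apply (a).
\end{proof}

One computation with the group $U$ is used twice. It says that coordinates paired by a Heisenberg bracket can be moved to zero.

\begin{lemma}\label{lem:heis}
Let $\Delta$ be irreducible, $\rho\in\Delta^+$ long, and let $C\subset\Delta^+$ be a set of roots with $\langle\gamma,\rho^\vee\rangle=1$ that is stable under $\gamma\mapsto\rho-\gamma$. Put $\mathfrak u_C=\operatorname{span}\{e_\gamma:\gamma\in C\}$. Let $X\subset\{\xi\in\mathfrak u^*:\xi_\rho\ne0\}$ be a $U$-stable locally closed subset and $X_0=\{\xi\in X:\xi_\gamma=0\text{ for all }\gamma\in C\}$. Then $(z,\eta)\mapsto\exp(z)\eta$ is an isomorphism of varieties $\mathfrak u_C\times X_0\to X$.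
\end{lemma}

\begin{proof}
Let $z=\sum_{\gamma\in C}a_\gamma e_\gamma$ and $\delta\in C$. By (F2), the only root pairing to $2$ with $\rho^\vee$ is $\rho$, and no root pairs to $3$. Hence $[z,e_\delta]=a_{\rho-\delta}\,n_{\rho-\delta,\delta}\,e_\rho$ and $[z,e_\rho]=0$, and \eqref{eq:action} gives
\[
(\exp(-z)\xi)_\delta=\xi_\delta+a_{\rho-\delta}\,n_{\rho-\delta,\delta}\,\xi_\rho ,\qquad n_{\rho-\delta,\delta}\neq0 .
\]
So for $\xi\in X$ there is exactly one $z=z(\xi)\in\mathfrak u_C$ with $\exp(-z)\xi\in X_0$, namely $a_{\rho-\delta}=-\xi_\delta/(n_{\rho-\delta,\delta}\xi_\rho)$. It is regular in $\xi$, and $\xi\mapsto(z(\xi),\exp(-z(\xi))\xi)$ is the inverse map.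
\end{proof}

\section{The cascade and a slice for generic orbits}\label{sec:cascade}

Let $\Delta$ be irreducible and $\Delta'=\Delta\cap\theta^\perp$. Since $(\alpha,\theta)\ge0$ for all $\alpha\in\Pi$, a positive root is orthogonal to $\theta$ if and only if its support lies in $\Pi'=\Pi\cap\theta^\perp$. So $\Delta'$ is the standard subsystem with simple roots $\Pi'$, and $\mathcal K=\{\theta\}\cup\mathcal K'$, where $\mathcal K'$ is the cascade of $\Delta'$. By induction and (F3), for any $\Delta$, each $\beta\in\mathcal K$ is the highest root of the irreducible standard subsystem with simple roots $\Pi_\beta:=\operatorname{supp}\beta$. Put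
\[
\mathcal H_\beta=\{\gamma\in\Delta^+:\operatorname{supp}\gamma\subset\Pi_\beta,\ \langle\gamma,\beta^\vee\rangle>0\},
\]
the set of roots discarded at the step that produces $\beta$. A set $\Theta$ of roots is \emph{strongly orthogonal} if $\beta\pm\beta'\notin\Delta\cup\{0\}$ for distinct $\beta,\beta'\in\Theta$. By (F1) such a set is orthogonal, hence linearly independent.

\begin{lemma}\label{lem:cascade}
\begin{itemize}
\item[(a)] $\Delta^+=\bigsqcup_{\beta\in\mathcal K}\mathcal H_\beta$ and $\mathcal K\cap\mathcal H_\beta=\{\beta\}$.
\item[(b)] For distinct $\beta,\beta'\in\mathcal K$, either one of $\Pi_\beta,\Pi_{\beta'}$ is properly contained in the other, or they are disjoint and orthogonal. If $\Pi_{\beta'}\subsetneq\Pi_\beta$, then $\Pi_{\beta'}\perp\beta$.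
\item[(c)] If $\gamma\in\mathcal H_\beta\setminus\{\beta\}$, then $\langle\gamma,\beta^\vee\rangle=1$ and $\beta-\gamma\in\mathcal H_\beta\setminus\{\beta\}$. If $\gamma,\delta\in\Delta^+$ and $\gamma+\delta=\beta\in\mathcal K$, then $\gamma,\delta\in\mathcal H_\beta\setminus\{\beta\}$.
\item[(d)] $\mathcal K$ is strongly orthogonal.
\item[(e)] $w_0=\prod_{\beta\in\mathcal K}s_\beta$. Hence $w_0=-1$ on $E:=\operatorname{span}_{\mathbb R}\mathcal K$ and $w_0=1$ on $E^\perp$.
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) Induct on the rank. Roots in different components have disjoint orthogonal supports, so let $\Delta$ be irreducible. As $\theta$ is dominant, $\Delta^+=\mathcal H_\theta\sqcup(\Delta'\cap\Delta^+)$, and $\Pi_{\beta}\subset\Pi'\subsetneq\Pi=\Pi_\theta$ with $\Pi'\perp\theta$ for $\beta\in\mathcal K'$. The rest is the inductive hypothesis for $\Delta'$.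

(c) Work in the subsystem with simple roots $\Pi_\beta$, where $\beta$ is highest. By (F2) every positive root $\gamma\neq\beta$ of it has $\langle\gamma,\beta^\vee\rangle\in\{0,1\}$. If the pairing is $1$, then $\beta-\gamma=-s_\beta\gamma$ is a root; it is positive as $\beta\succ\gamma$, and it pairs to $2-1=1$. If $\gamma+\delta=\beta$, both summands have support in $\Pi_\beta$ and differ from $\beta$, and their pairings add up to $2$, so both are $1$.

(d) If $\Pi_{\beta'}\subsetneq\Pi_\beta$, then $\beta+\beta'$ is not a root because $\beta$ is highest among the roots with support in $\Pi_\beta$; and $\beta\perp\beta'$ by (b), so $\beta-\beta'=s_{\beta'}(\beta+\beta')$ is not a root either. If $\Pi_\beta$ and $\Pi_{\beta'}$ are disjoint and orthogonal, then $\beta$ and $\beta'$ lie in different components of the standard subsystem with simple roots $\Pi_\beta\cup\Pi_{\beta'}$, and $\beta\pm\beta'$ lies in neither component.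

(e) Induct on the rank; let $\Delta$ be irreducible. Put $w'=\prod_{\beta\in\mathcal K'}s_\beta$, which fixes $\theta$ and is the longest element for $\Delta'$, and put $w=s_\theta w'$. Let $\gamma\in\Delta^+$. If $\gamma\perp\theta$, then $w\gamma=w'\gamma<0$. If $\gamma=\theta$, then $w\gamma=-\theta$. Otherwise $\langle w'\gamma,\theta^\vee\rangle=\langle\gamma,\theta^\vee\rangle=1$, so $w\gamma=w'\gamma-\theta$, which is negative since $\theta\succ w'\gamma$. Thus $w=w_0$.
\end{proof}

For $\Theta\subset\Delta^+$ let $\Sigma_\Theta=\operatorname{span}\{e^*_\beta:\beta\in\Theta\}\subset\mathfrak u^*$, and let $\Sigma^\circ_\Theta$ be the open subset where all coordinates $\xi_\beta$, $\beta\in\Theta$, are nonzero. By (a) and (c), the positive roots outside $\mathcal K$ come in Heisenberg pairs $\gamma,\beta-\gamma$. Removing them layer by layer shows that a generic $U$-orbit meets $\Sigma_{\mathcal K}$.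

\begin{proposition}\label{prop:slice}
There are a dense open $U$-stable subset $\Omega\subset\mathfrak u^*$ containing $\Sigma_{\mathcal K}^\circ$ and $U$-invariant regular functions $c_\beta\colon\Omega\to\mathbb C^*$ $(\beta\in\mathcal K)$ such that $c_\beta=x_\beta$ on $\Sigma^\circ_{\mathcal K}$ and every $\xi\in\Omega$ is $U$-conjugate to $\sum_\beta c_\beta(\xi)e^*_\beta$. If $\Delta$ is irreducible, then $c_\theta=x_\theta$.
\end{proposition}

\begin{proof}
Induct on the rank. For reducible $\Delta$ take products, so let $\Delta$ be irreducible. Let $C=\mathcal H_\theta\setminus\{\theta\}$, let $\mathfrak u'$ be spanned by the $e_\gamma$ with $\gamma\in\Delta'\cap\Delta^+$, and let $\mathfrak h=\mathfrak u_C\oplus\mathbb Ce_\theta$. Adding a positive root does not lower the pairing with $\theta^\vee$, so $\mathfrak h$ is an ideal of $\mathfrak u$ and $U=U'\ltimes H$ with $U'=\exp\mathfrak u'$, $H=\exp\mathfrak h$. The vector $e_\theta$ is central in $\mathfrak u$, so $X=\{\xi_\theta\neq0\}$ is $U$-stable and $H\xi=\exp(\mathfrak u_C)\xi$. By Lemmas~\ref{lem:cascade}(c) and~\ref{lem:heis}, each $H$-orbit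 in $X$ meets $X_0=\{\xi\in X:\xi_\gamma=0\text{ for }\gamma\in C\}$ in one point $\pi_0(\xi)$, which is regular in $\xi$.

The set $X_0=\mathbb C^*e_\theta^*\times\mathfrak u'^*$ is $U'$-stable: if $\gamma\in\Delta'\cap\Delta^+$, $\delta\in C$ and $\gamma+\delta$ is a root, then it pairs to $1$ with $\theta^\vee$, so it lies in $C$. On $X_0$ the group $U'$ fixes $\xi_\theta$ and acts on $\mathfrak u'^*$ by the coadjoint action. For $u'\in U'$ we have $u'H\xi=Hu'\xi$, so $u'\pi_0(\xi)=\pi_0(u'\xi)$. Thus $\pi(\xi):=\pi_0(\xi)|_{\mathfrak u'}$ is an $H$-invariant, $U'$-equivariant surjection $X\to\mathfrak u'^*$, and it is plain restriction on $X_0\supset\Sigma_{\mathcal K}^\circ$. With $\Omega'$, $c'_\beta$ given by induction for $\mathfrak u'$, put $\Omega=\pi^{-1}(\Omega')$, $c_\theta=x_\theta$, and $c_\beta=c'_\beta\circ\pi$ for $\beta\in\mathcal K'$. A point $\xi\in\Omega$ is moved by $H$ to $\xi_\theta e_\theta^*+\pi(\xi)$ and then by $U'$ to $\sum_\beta c_\beta(\xi)e_\beta^*$.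
\end{proof}

Let $\mathcal D_{\mathcal K}$ be the monoid of dominant elements of the lattice $\mathbb Z\mathcal K$. An element $\lambda\in\mathcal D_{\mathcal K}$ is $\sum_\beta r_\beta\beta$ with $r_\beta=\frac12\langle\lambda,\beta^\vee\rangle$ by orthogonality, and the integers $r_\beta$ are nonnegative by dominance. Put
\[
f_\lambda=\prod_{\beta\in\mathcal K}c_\beta^{\,r_\beta},\qquad |\lambda|=\sum_{\beta\in\mathcal K}r_\beta .
\]
So far $f_\lambda$ is a $U$-invariant rational function on $\mathfrak u^*$, and $f_\lambda f_\mu=f_{\lambda+\mu}$.

\begin{lemma}\label{lem:weights}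
If $0\neq f\in\mathcal S(\mathfrak u)^U$ has $T$-weight $\lambda$, then $\lambda\in\mathcal D_{\mathcal K}$, $f$ is a scalar multiple of $f_\lambda$, and $f$ is homogeneous of degree $|\lambda|$.
\end{lemma}

\begin{proof}
On $\Omega$ we have $f(\xi)=f(\sum_\beta c_\beta(\xi)e_\beta^*)$, so the restriction of $f$ to $\Sigma_{\mathcal K}$ is a nonzero polynomial in the $x_\beta$, $\beta\in\mathcal K$, of weight $\lambda$. As $\mathcal K$ is linearly independent, different monomials have different weights. So the restriction is a multiple of one monomial $\prod x_\beta^{r_\beta}$ with $\lambda=\sum r_\beta\beta$, and $f$ is a multiple of $\prod c_\beta^{r_\beta}$. The homogeneous components of $f$ are invariants of the same weight, hence proportional to $f$; so $f$ is homogeneous, and its degree is that of its restriction. Finally, $f$ is a highest weight vector in the finite-dimensional $\mathfrak g$-module $\mathcal S^{|\lambda|}(\mathfrak g)$, so $\lambda$ is dominant.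
\end{proof}

\section{The algebra $\mathcal S(\mathfrak u)^U$}\label{sec:invariants}

\subsection*{All $f_\lambda$ are polynomials}
The $c_\beta$ have denominators, and the recursion that defines them does not show when these cancel. We need an independent source of polynomial invariants. The group $U$ fixes the base point of $G/B$ and acts on the tangent space $\mathfrak g/\mathfrak b$ there, and $\mathfrak g/\mathfrak b\cong\mathfrak u^*$ as $B$-modules via the Killing form, since $\mathfrak b=\mathfrak u^\perp$. The lowest term at a fixed point of an invariant section of a line bundle is an invariant polynomial on the tangent space. We use this for a matrix coefficient.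

Identify $\mathfrak u^-\cong\mathfrak g/\mathfrak b\cong\mathfrak u^*$; these maps are $T$-equivariant, and $e_{-\gamma}$ corresponds to a nonzero multiple of $e_\gamma^*$. Let $\lambda\in\mathcal D_{\mathcal K}$ and let $V(\lambda)$ be the simple $G$-module with highest weight vector $v_\lambda$. Its lowest weight is $w_0\lambda=-\lambda$ by Lemma~\ref{lem:cascade}(e), with multiplicity one. Let $v_*\neq0$ be a linear form on $V(\lambda)$ that vanishes on all weight spaces of weight other than $-\lambda$, and define a polynomial on $\mathfrak u^-$ by
\[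
F_\lambda(y)=v_*(\exp(y)v_\lambda).
\]
As an element of $\mathcal S(\mathfrak u)$ it has weight $2\lambda$, because $F_\lambda(\operatorname{Ad}(t)^{-1}y)=v_*(t^{-1}\exp(y)tv_\lambda)=\lambda(t)^2F_\lambda(y)$.

\begin{lemma}\label{lem:sl2}
Let $\Theta\subset\Delta^+$ be strongly orthogonal and suppose that $\lambda=\sum_{\beta\in\Theta}s_\beta\beta$ with real $s_\beta$. Then the numbers $2s_\beta=\langle\lambda,\beta^\vee\rangle$ are nonnegative integers and $F_\lambda\bigl(\sum_{\Theta}t_\beta e_{-\beta}\bigr)=a\prod_\Theta t_\beta^{2s_\beta}$ with a constant $a\ne0$.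
\end{lemma}

\begin{proof}
The first claim follows from orthogonality and dominance. By strong orthogonality the subalgebras $\mathfrak{sl}_2(\beta)$ generated by $e_{\pm\beta}$, $\beta\in\Theta$, commute, so
\[
\exp\Bigl(\sum t_\beta e_{-\beta}\Bigr)v_\lambda=\sum_{(k_\beta)}\ \prod_\beta\frac{t_\beta^{k_\beta}}{k_\beta!}\cdot\prod_\beta e_{-\beta}^{k_\beta}\,v_\lambda .
\]
The term $(k_\beta)$ has weight $\lambda-\sum k_\beta\beta$, which equals $-\lambda=\lambda-\sum2s_\beta\beta$ only for $k_\beta=2s_\beta$. It remains to see that $\prod e_{-\beta}^{2s_\beta}v_\lambda\ne0$. Apply the factors one at a time. The vector $v_\lambda$ is a highest weight vector of weight $2s_\beta$ for $\mathfrak{sl}_2(\beta)$, so $e_{-\beta}^{2s_\beta}v_\lambda\neq0$; and by commutativity this vector is still a highest weight vector of weight $2s_{\beta'}$ for each remaining $\mathfrak{sl}_2(\beta')$.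
\end{proof}

For a nonzero polynomial $F$, let $\operatorname{in}(F)$ be its nonzero homogeneous component of lowest degree.

\begin{proposition}\label{prop:basis}
For every $\lambda\in\mathcal D_{\mathcal K}$ we have $F_\lambda\neq0$, $f_\lambda\in\mathcal S(\mathfrak u)^U$, and $\operatorname{in}(F_\lambda)$ is a nonzero multiple of $f_\lambda^2$. Hence $\mathcal S(\mathfrak u)^U=\bigoplus_{\lambda\in\mathcal D_{\mathcal K}}\mathbb Cf_\lambda$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:sl2} with $\Theta=\mathcal K$ gives $F_\lambda\ne0$. Fix $u\in U$. The map $(y,b)\mapsto\exp(y)b$ is an isomorphism of $\mathfrak u^-\times B$ onto an open subset of $G$ containing $u$. So for $y$ near $0$ we can write $u\exp(y)=\exp(\varphi(y))\,b(y)$ with $\varphi,b$ analytic, $\varphi(0)=0$, $b(0)=u$. The map $\varphi$ is left multiplication by $u$ on $G/B$ in the chart $y\mapsto\exp(y)B$, so its differential $\varphi_1$ at $0$ is the action of $u$ on $\mathfrak g/\mathfrak b$. Since $u$ adds to a weight vector only vectors of higher weight, $v_*\circ u=v_*$. With the character $\chi$ of $B$ given by $bv_\lambda=\chi(b)v_\lambda$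 we obtain
\[
F_\lambda(y)=v_*(u\exp(y)v_\lambda)=\chi(b(y))\,F_\lambda(\varphi(y)),\qquad\chi(b(0))=\chi(u)=1 .
\]
The lowest term of the Taylor series of the right side is $\operatorname{in}(F_\lambda)\circ\varphi_1$. So $\operatorname{in}(F_\lambda)$ is $U$-invariant, of weight $2\lambda$, and by Lemma~\ref{lem:weights} it is a multiple of $f_{2\lambda}=f_\lambda^2$. The rational function $f_\lambda$ has polynomial square and $\mathcal S(\mathfrak u)$ is integrally closed, so $f_\lambda$ is a polynomial. The last claim follows from Lemma~\ref{lem:weights}, as $\mathcal S(\mathfrak u)^U$ is the sum of its weight spaces.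
\end{proof}

The function $F_\lambda$ has a second use: Lemma~\ref{lem:sl2} evaluates it on every strongly orthogonal set, not only on the cascade. This is how we shall know that a generator survives on a stratum.

\begin{lemma}\label{lem:test}
Let $\Theta\subset\Delta^+$ be strongly orthogonal and let $\lambda\in\mathcal D_{\mathcal K}$. If $\lambda=\sum_\Theta s_\beta\beta$ and $\sum_\Theta s_\beta=|\lambda|$, then $f_\lambda$ vanishes nowhere on $\Sigma_\Theta^\circ$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sl2} the restriction of $F_\lambda$ to $\Sigma_\Theta$ is a nonzero multiple of $\prod x_\beta^{2s_\beta}$, which is homogeneous of degree $2|\lambda|=\deg\operatorname{in}(F_\lambda)$. Restriction to a subspace preserves degrees, so this monomial is the restriction of $\operatorname{in}(F_\lambda)$, a multiple of $f_\lambda^2$.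
\end{proof}

The degree condition cannot be dropped. In type $G_2$, with $\alpha$ short and $\beta$ long simple, $\Theta=\{2\alpha+\beta,\beta\}$ is strongly orthogonal and $\theta=3\alpha+2\beta=\frac32(2\alpha+\beta)+\frac12\beta$. Here $\sum s=2\ne1=|\theta|$, and $f_\theta=x_\theta$ vanishes on $\Sigma_\Theta$.

\subsection*{The generators}
The involution $\iota=-w_0$ permutes $\Pi$, hence also the fundamental weights $\varpi_\alpha$ ($\alpha\in\Pi$), which are defined by $\langle\varpi_\alpha,\alpha'^\vee\rangle=\delta_{\alpha\alpha'}$. By Lemma~\ref{lem:cascade}(e), $E$ is the fixed space of $\iota$. So the elements $\varpi_O=\sum_{\alpha\in O}\varpi_\alpha$, where $O$ runs over the set $\Pi/\iota$ of orbits, form a basis of $E$; in particular $m=\#(\Pi/\iota)$. The dominant elements of $E$ form the simplicial cone $\bigoplus_O\mathbb R_{\ge0}\varpi_O$. Since $\varpi_O=\sum_\beta\frac12\langle\varpi_O,\beta^\vee\rangle\beta$ has rational coefficients, the ray $\mathbb R_{\geq0}\varpi_O$ contains nonzero points of $\mathbb Z\mathcal K$. Let $\lambda_O$ be the smallest one. Then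
\begin{equation}\label{eq:support}
\langle\lambda_O,\alpha^\vee\rangle\ne0\iff\alpha\in O .
\end{equation}
The lattice points of a simplicial cone need not be generated by the first points on its edges. That they are so generated here follows from unique factorization in $\mathcal S(\mathfrak u)$.

\begin{proposition}\label{prop:free}
The monoid $\mathcal D_{\mathcal K}$ is free with basis $\{\lambda_O:O\in\Pi/\iota\}$. Hence $\mathcal S(\mathfrak u)^U=\mathbb C[f_{\lambda_O}:O\in\Pi/\iota]$ is a polynomial algebra in $m$ variables, and the $f_\lambda$ are the monomials in these variables.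
\end{proposition}

\begin{proof}
The group $B$ multiplies $f_\lambda$ by scalars, so it permutes the finitely many irreducible factors of $f_\lambda$, taken up to scalars; being connected, it multiplies each factor by a character. As $U$ has no nontrivial characters, each factor is a $U$-invariant weight vector, hence a multiple of some $f_\mu$. Let $\mathcal B=\{\mu\in\mathcal D_{\mathcal K}:f_\mu\text{ is irreducible}\}$. Since $f_\lambda f_\mu=f_{\lambda+\mu}$ and the $f_\lambda$ are pairwise nonproportional, existence and uniqueness of factorization say that each $\lambda$ is uniquely a sum of elements of $\mathcal B$. So $\mathcal D_{\mathcal K}$ is free on $\mathcal B$. A nontrivial integral relation among elements of $\mathcal B$, with the negative terms moved to the other side, would contradict uniqueness; so $\mathcal B\subset\mathbb Z\mathcal K$ is linearly independent and $\#\mathcal B\le m$.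

In a free commutative monoid the basis consists of the indecomposable elements, those nonzero elements that are not sums of two nonzero elements. Each $\lambda_O$ is indecomposable: if $\lambda_O=\mu+\nu$, then $\mu$ and $\nu$ lie on the same edge of the cone, so they are nonnegative integer multiples of $\lambda_O$, and one of them is $0$. Thus $\mathcal B$ contains the $m$ elements $\lambda_O$ and nothing else. The last sentence follows from Proposition~\ref{prop:basis}.
\end{proof}

The $f_{\lambda_O}$ are the generators $f_1,\dots,f_m$ of Theorem~\ref{thm:A}. Their common zero set $Z$ is stable under $U$, $T$ and scalars, and every $f_\lambda$ with $\lambda\neq0$ vanishes on it.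

\begin{example}\label{ex:sl4gen}
For $\mathfrak{sl}_4$, the element $r_1\cdot14+r_2\cdot23$ pairs to $r_1-r_2$, $2r_2$, $r_1-r_2$ with the simple coroots, so $\mathcal D_{\mathcal K}$ has basis $\theta$ and $\theta+\alpha_2$, with orbits $\{\alpha_1,\alpha_3\}$ and $\{\alpha_2\}$. The invariant $d$ has weight $\theta+\alpha_2$ and equals $x_{14}x_{23}$ on $\Sigma_{\mathcal K}$, so $d=f_{\theta+\alpha_2}$, $c_{23}=d/x_{14}$, and $\mathcal S(\mathfrak u)^U=\mathbb C[x_{14},d]$.
\end{example}

For the induction we must compare the generators for $\Delta$ with those for $\Delta'=\Delta\cap\theta^\perp$. Let $\Delta$ be irreducible. Since $f_\theta=x_\theta$ is irreducible, $\theta=\lambda_{O_0}$ for one orbit $O_0$, and $O_0=\{\alpha\in\Pi:\langle\theta,\alpha^\vee\rangle\neq0\}$ by \eqref{eq:support}. For $O\ne O_0$ put $\nu_O=\lambda_O-\frac12\langle\lambda_O,\theta^\vee\rangle\theta$.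

\begin{lemma}\label{lem:nu}
The elements $\nu_O$, $O\neq O_0$, are pairwise distinct and form the basis of the free monoid $\mathcal D_{\mathcal K'}$ attached to $\Delta'$.
\end{lemma}

\begin{proof}
The map $\lambda\mapsto\lambda-\frac12\langle\lambda,\theta^\vee\rangle\theta$ deletes the $\theta$-coordinate and does not change pairings with the coroots of $\Pi'$. So it is a homomorphism $\mathcal D_{\mathcal K}\to\mathcal D_{\mathcal K'}$ that kills $\theta$. It is onto: for $\nu\in\mathcal D_{\mathcal K'}$ and a large integer $r$, the weight $\nu+r\theta$ is dominant, because $\nu$ is nonnegative on the coroots of $\Pi'$ and $\theta$ is positive on the other simple coroots. Hence the $\nu_O$, at most $m-1$ elements, generate $\mathcal D_{\mathcal K'}$. A generating set contains all indecomposable elements, and by Proposition~\ref{prop:free} for $\Delta'$ there are $\#\mathcal K'=m-1$ of them.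
\end{proof}

\section{Strata of long roots}\label{sec:long}

\begin{proposition}\label{prop:long}
Let $\Delta$ be irreducible, and assume that Theorem~\ref{thm:A} holds for all semisimple Lie algebras of smaller rank. If $\rho\in\Delta^+$ is long, then $Z\cap A_\rho^\circ$ is empty or has codimension at least $m$ in $\mathfrak u^*$.
\end{proposition}

If $\rho=\theta$, the intersection is empty, because the generator $x_\theta$ does not vanish on $A_\theta^\circ$. Let $\rho\neq\theta$, and put $p(\gamma)=\langle\gamma,\rho^\vee\rangle$. As $\rho$ is long, $p$ takes values in $\{-1,0,1\}$ on $\Delta^+\setminus\{\rho\}$. Let $\Delta_\rho=\Delta\cap\rho^\perp$, $\Delta_\rho^+=\Delta_\rho\cap\Delta^+$, and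
\[
a=\#\{\gamma\in\Delta^+:p(\gamma)=1,\ \gamma\succ\rho\}.
\]
The proof has three steps. We choose $\sigma\in W$ with $\sigma\theta=\rho$ whose length $\ell$ is at most $a$. We show that at least $m-\ell$ generators restrict, on a coordinate subspace $M_\rho$, to generators for $\Delta_\rho$. Then we reduce the dimension count from $A_\rho^\circ$ to $M_\rho$.

\subsection*{Step 1: a path from $\theta$ to $\rho$}
Climb from $\rho$ to $\theta$ as in Section~\ref{sec:facts}; this is possible because $\rho$ is long. Read downward, the climb gives positive roots $\theta=\rho_1,\rho_2,\dots,\rho_{\ell+1}=\rho$ with $\ell\ge1$ and simple roots $\alpha_1,\dots,\alpha_\ell$, repetitions allowed, with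
\[
\rho_{k+1}=s_{\alpha_k}\rho_k,\qquad(\rho_k,\alpha_k)>0 .
\]
Put $\sigma=s_{\alpha_\ell}\cdots s_{\alpha_1}$, so that $\sigma\theta=\rho$.

\begin{lemma}\label{lem:sigma}
We have $\sigma(\Delta'\cap\Delta^+)=\Delta_\rho^+$ and $a\ge\ell$.
\end{lemma}

\begin{proof}
Let $\eta_k=s_{\alpha_1}\cdots s_{\alpha_{k-1}}\alpha_k$. Applying $s_{\alpha_{k-1}}\cdots s_{\alpha_1}$ to both arguments gives $(\eta_k,\theta)=(\alpha_k,\rho_k)>0$, so $\eta_k$ is positive, since $\theta$ is dominant. Also $\eta_k\ne\theta$: otherwise $\alpha_k=\rho_k$ and $\rho_{k+1}=-\alpha_k$ is negative. Hence $\langle\eta_k,\theta^\vee\rangle=1$. By (F4), $\eta_1,\dots,\eta_\ell$ are distinct and are the positive roots made negative by $\sigma$.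

No $\eta_k$ lies in $\Delta'$, so $\sigma$ maps $\Delta'\cap\Delta^+$ into $\Delta_\rho^+$. Both sets are halves of the sets $\Delta'$ and $\Delta_\rho=\sigma\Delta'$ of equal size, so the map is onto.

The roots $-\sigma\eta_k$ are positive and distinct, and $p(-\sigma\eta_k)=-\langle\eta_k,\theta^\vee\rangle=-1$. So $s_\rho(-\sigma\eta_k)=\rho+(-\sigma\eta_k)$ are $\ell$ distinct roots $\gamma\succ\rho$ with $p(\gamma)=1$.
\end{proof}

\subsection*{Step 2: generators that survive}
A representative of $\sigma$ in the normalizer of $T$ carries the semisimple subalgebra with root system $\Delta'$ to a semisimple subalgebra $\mathfrak g_\rho$ with root system $\Delta_\rho$, of rank smaller than that of $\mathfrak g$. By Lemma~\ref{lem:sigma}, $\sigma$ matches the positive systems. So, with $\mathfrak u_\rho=\operatorname{span}\{e_\gamma:\gamma\in\Delta_\rho^+\}\subset\mathfrak u$ and $U_\rho=\exp\mathfrak u_\rho\subset U$, the cascade of $\Delta_\rho^+$ is $\sigma\mathcal K'$, and by Lemma~\ref{lem:nu} the generators of $\mathcal S(\mathfrak u_\rho)^{U_\rho}$ are pairwise distinct polynomials $g_O$ of weights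 $\sigma\nu_O$, $O\neq O_0$.

Let $M_\rho=\Sigma_{\{\rho\}\cup\Delta_\rho^+}=\mathbb Ce_\rho^*\oplus\mathfrak u_\rho^*$. We claim that $M_\rho$ is $U_\rho$-stable, and that $U_\rho$ fixes $\xi_\rho$ and acts on $\mathfrak u_\rho^*$ by the coadjoint action. Let $\xi\in M_\rho$, $\gamma\in\Delta_\rho^+$, $\delta\in\Delta^+$ with $(e_\gamma\cdot\xi)_\delta=-\xi([e_\gamma,e_\delta])\neq0$. Then $\gamma+\delta\in\{\rho\}\cup\Delta_\rho^+$. If $\gamma+\delta=\rho$, then $p(\delta)=2$, so $\delta=\rho$ and $\gamma=0$, which is absurd. So $\gamma+\delta\in\Delta_\rho^+$, hence $p(\delta)=0$ and $\delta\in\Delta_\rho^+$. This proves the claim.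

Call an orbit $O\in\Pi/\iota$ \emph{untouched} if it contains none of $\alpha_1,\dots,\alpha_\ell$, and let $q$ be the number of untouched orbits. Each $\alpha_k$ lies in one orbit, so $q\ge m-\ell$. The orbit $O_0$ is touched, since $(\theta,\alpha_1)>0$.

\begin{lemma}\label{lem:restrict}
If $O$ is untouched, then $f_{\lambda_O}|_{M_\rho}$ is a nonzero scalar multiple of $x_\rho^{\,r}g_O$ with $r=\frac12\langle\lambda_O,\theta^\vee\rangle$. Consequently $Z\cap M_\rho\cap\{\xi_\rho=1\}$ has dimension at most $\#\Delta_\rho^+-q$.
\end{lemma}

\begin{proof}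
Let $\lambda=\lambda_O=\sum_{\mathcal K}r_\beta\beta$. By \eqref{eq:support} each $s_{\alpha_k}$ fixes $\lambda$, so $\lambda=\sigma\lambda=\sum_{\mathcal K}r_\beta\,\sigma\beta$. The set $\Theta=\sigma\mathcal K=\{\rho\}\cup\sigma\mathcal K'$ is strongly orthogonal, it consists of positive roots by Lemma~\ref{lem:sigma}, and $\sum r_\beta=|\lambda|$. Lemma~\ref{lem:test} shows that $f_\lambda$ is not zero on $\Sigma_\Theta\subset M_\rho$.

Write $f_\lambda|_{M_\rho}=\sum_kx_\rho^kh_k$ with $h_k\in\mathcal S(\mathfrak u_\rho)$. By the claim above each $h_k$ is $U_\rho$-invariant, and it has weight $\lambda-k\rho$. If $h_k\ne0$, this weight is a sum of roots in $\Delta_\rho^+$, so it is orthogonal to $\rho$ and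
\[
k=\tfrac12\langle\lambda,\rho^\vee\rangle=\tfrac12\langle\sigma\lambda,(\sigma\theta)^\vee\rangle=\tfrac12\langle\lambda,\theta^\vee\rangle=r .
\]
So only $h_r$ is nonzero. Its weight is $\lambda-r\rho=\sigma(\lambda-r\theta)=\sigma\nu_O$, and Lemma~\ref{lem:weights} for $\mathfrak g_\rho$ shows that $h_r$ is a multiple of $g_O$.

Thus $Z\cap M_\rho\cap\{\xi_\rho=1\}$ lies in $e_\rho^*+Z'$, where $Z'\subset\mathfrak u_\rho^*$ is the common zero set of the $q$ generators $g_O$ with $O$ untouched. By Theorem~\ref{thm:A} for $\mathfrak g_\rho$ and Lemma~\ref{lem:regular}(b), $Z'$ has codimension $q$ in $\mathfrak u_\rho^*$.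
\end{proof}

\subsection*{Step 3: from $A_\rho^\circ$ to $M_\rho$}
Lemma~\ref{lem:restrict} controls $Z$ only on $M_\rho$, where all coordinates with $p=\pm1$ vanish. On $A_\rho^\circ$ the coordinates indexed by
\[
C=\{\gamma\in\Delta^+:p(\gamma)=1,\ \gamma\not\succ\rho\},\qquad D=\{\gamma\in\Delta^+:p(\gamma)=-1,\ \gamma\not\succ\rho\}
\]
are free. We remove those in $C$ by the action of $U$, and we set those in $D$ to zero, losing at most $\#D$ dimensions. For the second operation (F5) requires that every component of the set being cut actually meets the subspace $\{\xi_D=0\}$ on which all $\xi_\gamma$, $\gamma\in D$, vanish. A contracting torus action guarantees this.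

\begin{proof}[End of the proof of Proposition~\ref{prop:long}]
Assume $Z\cap A_\rho^\circ\neq\varnothing$. If $\gamma\in C$, then $\rho-\gamma=-s_\rho\gamma$ is a root with $p(\rho-\gamma)=1$. It is positive, since otherwise $\gamma\succ\rho$; and $\rho-\gamma\not\succ\rho$, since $-\gamma$ is not a sum of positive roots. So $C$ is stable under $\gamma\mapsto\rho-\gamma$. Let $Y=\{\xi\in A_\rho^\circ:\xi_\gamma=0\text{ for }\gamma\in C\}$ and $Y_1=\{\xi\in Y:\xi_\rho=1\}$. Lemma~\ref{lem:heis} for the $U$-stable set $Z\cap A_\rho^\circ$, and the stability of $Z$ under scalars, give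
\[
Z\cap A_\rho^\circ\cong\mathfrak u_C\times(Z\cap Y)\cong\mathfrak u_C\times\mathbb C^*\times(Z\cap Y_1).
\]

The set $Y_1$ is an affine space whose coordinates are the $\xi_\gamma$ with $\gamma\in D$ and with $\gamma\in\Delta^+_\rho$, $\gamma\not\succ\rho$. Let $t\in\mathbb C^*$ act on $\mathfrak u^*$ by the scalar $t^2$ composed with $\rho^\vee(t)\in T$. By \eqref{eq:action} this multiplies $\xi_\gamma$ by $t^{2-p(\gamma)}$. The action preserves $Z$ and $Y_1$, and it multiplies the coordinates of $Y_1$ by $t^3$ and $t^2$. Let $X$ be an irreducible component of $Z\cap Y_1$. It is closed and stable under this action, so it contains the limit point $e_\rho^*$ as $t\to0$. Hence $X\cap\{\xi_D=0\}$ is nonempty, of dimension at least $\dim X-\#D$. It lies in $Z\cap M_\rho\cap\{\xi_\rho=1\}$, so $\dim X\le\#D+\#\Delta_\rho^+-q$ by Lemma~\ref{lem:restrict}. Therefore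
\[
\dim(Z\cap A_\rho^\circ)\le\#C+1+\#D+\#\Delta_\rho^+-q .
\]
The positive roots with $p=2$, $1$, $0$, $-1$ number $1$, $\#C+a$, $\#\Delta_\rho^+$, and at least $\#D$. So $\dim\mathfrak u^*\ge1+\#C+a+\#\Delta_\rho^++\#D$, and by Lemma~\ref{lem:sigma}
\[
\operatorname{codim}(Z\cap A_\rho^\circ)\ge a+q\ge\ell+(m-\ell)=m.\qedhere
\]
\end{proof}

That $\rho$ is long was used for the existence of $\sigma$, and again in Steps 2 and 3 through the fact that $p(\gamma)\le1$ for $\gamma\ne\rho$. A short root is not conjugate to $\theta$, and its stratum needs a different argument.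

\section{Short roots and the proof of Theorem~\ref{thm:A}}\label{sec:proofA}

We prove Theorem~\ref{thm:A} for semisimple $\mathfrak g$. By Proposition~\ref{prop:free} and Lemma~\ref{lem:regular}(a) it remains to show that $\operatorname{codim}Z\ge m$. We induct on the rank; rank $0$ is trivial. If $\Delta$ is reducible, the set of generators is the union of those of the components, $Z$ is the product of the corresponding zero sets, and codimensions add. Let $\Delta$ be irreducible. The point $0$ has codimension $\#\Delta^+\ge m$, so by \eqref{eq:cover} and Proposition~\ref{prop:long} it suffices to bound $Z\cap A_\rho^\circ$ for short $\rho$. In the simply-laced types there is nothing left to do.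

Suppose that there are short roots, and let $\theta_s$ be the dominant one. Climbing shows that $\theta_s\succ\rho$ for every short positive $\rho\neq\theta_s$, so $A_\rho\subset A_{\theta_s}$ for all short $\rho$. It is therefore enough to prove
\begin{equation}\label{eq:short}
\operatorname{codim}(Z\cap A_{\theta_s})\ge m .
\end{equation}
The codimension of $A_{\theta_s}$ is the number of roots above $\theta_s$, and $m\le\operatorname{rk}\Delta$ because $\mathcal K$ is linearly independent.

\subsection*{Type $G_2$}
With $\alpha$ short and $\beta$ long simple, $\theta_s=2\alpha+\beta$, and both $3\alpha+\beta$ and $3\alpha+2\beta$ lie above it. So $\operatorname{codim}A_{\theta_s}\ge2\ge m$.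

\subsection*{Types $B_n$ $(n\ge2)$ and $F_4$}
Let $\varepsilon_1,\dots,\varepsilon_n$ be orthonormal, with $n=4$ for $F_4$. The simple roots are $\varepsilon_1-\varepsilon_2,\dots,\varepsilon_{n-1}-\varepsilon_n,\varepsilon_n$ for $B_n$, and
\[
\varepsilon_2-\varepsilon_3,\quad\varepsilon_3-\varepsilon_4,\quad\varepsilon_4,\quad\tfrac12(\varepsilon_1-\varepsilon_2-\varepsilon_3-\varepsilon_4)
\]
for $F_4$. In both cases the short root $\varepsilon_1$ and the long root $\varepsilon_1+\varepsilon_2$ are dominant, so $\theta_s=\varepsilon_1$ and $\theta=\varepsilon_1+\varepsilon_2$. The roots $\varepsilon_j$ are positive, so $\varepsilon_1+\varepsilon_j\succ\varepsilon_1$ for $2\le j\le n$, and $\operatorname{codim}A_{\theta_s}\ge n-1\ge m-1$. One dimension is missing. As $A_{\theta_s}$ is irreducible, \eqref{eq:short} follows once we show that $A_{\theta_s}\not\subset Z$.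

We have $\varepsilon_1-\varepsilon_2\in\mathcal K$. For $B_n$, the simple root $\varepsilon_1-\varepsilon_2$ lies in $\Pi'$ and is orthogonal to the other elements of $\Pi'$, which involve only $\varepsilon_3,\dots,\varepsilon_n$; so $\{\pm(\varepsilon_1-\varepsilon_2)\}$ is a component of $\Delta'$. For $F_4$, $\Pi'$ consists of the last three simple roots and is connected, of type $C_3$. The root $\varepsilon_1-\varepsilon_2\in\Delta'$ has scalar products $0,0,1$ with them and is long, so it is the highest root of $\Delta'$. Hence $\lambda=2\varepsilon_1=\theta+(\varepsilon_1-\varepsilon_2)$ lies in $\mathcal D_{\mathcal K}$ and $|\lambda|=2$. Lemma~\ref{lem:test} applies with $\Theta=\{\theta_s\}$, since $\lambda=2\theta_s$. So $f_\lambda(e^*_{\theta_s})\neq0$, and the point $e^*_{\theta_s}\in A_{\theta_s}$ is not in $Z$.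

\subsection*{Type $C_n$ $(n\ge3)$}
Here $\theta_s=\varepsilon_1+\varepsilon_2$ has only the root $2\varepsilon_1$ above it, so the previous argument is too weak. But the generators are explicit, and we bound $Z$ directly. The positive roots are $\varepsilon_i-\varepsilon_j$ ($i<j$) and $\varepsilon_i+\varepsilon_j$ ($i\le j$). The highest root is $2\varepsilon_1$ and $\Delta'$ is the system of the same shape on $\varepsilon_2,\dots,\varepsilon_n$, so $\mathcal K=\{2\varepsilon_1,\dots,2\varepsilon_n\}$ and $m=n$. The element $\sum2r_i\varepsilon_i$ is dominant if and only if $r_1\ge\dots\ge r_n\ge0$, so the basis of $\mathcal D_{\mathcal K}$ is $\lambda_k=2(\varepsilon_1+\dots+\varepsilon_k)$, $1\le k\le n$.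

The root spaces of the $\varepsilon_i+\varepsilon_j$ span an abelian ideal $\mathfrak a$ of $\mathfrak u$, the nilradical of the parabolic subalgebra of $\mathfrak{sp}_{2n}$ with Levi part $\mathfrak{gl}_n$, and $\mathfrak a\cong S^2\mathbb C^n$ as a $GL_n$-module. The group $U$ is generated by $\exp\mathfrak a$, which acts trivially on $\mathcal S(\mathfrak a)$, and by the upper triangular unipotent matrices in $GL_n$. Let $v_1,\dots,v_n$ be the standard basis of $\mathbb C^n$, let $x_{ij}=x_{ji}\in\mathfrak a$ correspond to $v_iv_j$, and put $X_k=(x_{ij})_{i,j\le k}$, $d_k=\det X_k$. If $g$ is upper triangular unipotent with upper left $k\times k$ block $g_k$, then $gv_j=\sum_{i\le j}g_{ij}v_i$, so $g$ sends $X_k$ to $g_k^{T}X_kg_k$, and $\det g_k=1$. Thus $d_k$ is a nonzero $U$-invariant, and every term of the determinant has weight $\lambda_k$. By Lemma~\ref{lem:weights}, $d_k$ is a nonzero multiple of $f_{\lambda_k}$, and $Z=\{d_1=\dots=d_n=0\}$.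

Let $Q\subset\mathfrak u^*$ be the $n$-dimensional subspace with parameters $t_1,\dots,t_n$ on which $x_{ij}=t_{i+j-1}$ for $i+j-1\le n$ and all other coordinates vanish. For $n=3$,
\[
X_3=\begin{pmatrix}t_1&t_2&t_3\\t_2&t_3&0\\t_3&0&0\end{pmatrix}.
\]
If $t_1=\dots=t_{k-1}=0$, then $X_k$ vanishes above its antidiagonal and has $t_k$ on it, so $d_k=\pm t_k^k$. By induction on $k$, $Z\cap Q=\{0\}$. A component $Z_1$ of $Z$ contains $0$, and $Q$ is cut out by $\dim\mathfrak u-n$ equations, so $0=\dim(Z_1\cap Q)\ge\dim Z_1-(\dim\mathfrak u-n)$ by (F5). Hence $\operatorname{codim}Z\ge n=m$.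

Since $C_2=B_2$, all irreducible types are covered, and Theorem~\ref{thm:A} is proved. \qed

\section{$\mathfrak b$-stable subspaces}\label{sec:B}

From now on $\mathfrak g$ is simple, and $\mathfrak c\subset\mathfrak u$ is $\mathfrak b$-stable. Restriction $r\colon\mathfrak u^*\to\mathfrak c^*$ is a $B$-equivariant linear surjection, dual to the inclusion $\mathcal S(\mathfrak c)=\mathbb C[x_\gamma:\gamma\in\Delta(\mathfrak c)]\subset\mathcal S(\mathfrak u)$. We keep the notation $e_\delta^*$ ($\delta\in\Delta(\mathfrak c)$) for the dual basis of $\mathfrak c^*$, and we put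
\[
\Sigma(\mathfrak c)=\operatorname{span}\{e_\beta^*:\beta\in\mathcal K(\mathfrak c)\},\qquad\Sigma^\perp(\mathfrak c)=\operatorname{span}\{e_\delta^*:\delta\in\Delta(\mathfrak c)\setminus\mathcal K\},
\]
so that $\mathfrak c^*=\Sigma(\mathfrak c)\oplus\Sigma^\perp(\mathfrak c)$. Let $\Sigma^\circ(\mathfrak c)=r(\Sigma_{\mathcal K}^\circ)$ be the subset of $\Sigma(\mathfrak c)$ where all coordinates are nonzero. To count the generators lying in $\mathcal S(\mathfrak c)$ we need the dimension of a generic orbit.

\begin{lemma}\label{lem:tangent}
Let $\xi\in\Sigma^\circ(\mathfrak c)$. Then $\mathfrak u\cdot\xi=\Sigma^\perp(\mathfrak c)$. More precisely, if $\delta\in\Delta(\mathfrak c)\setminus\mathcal K$ and $\delta\in\mathcal H_\beta$, then $\beta\in\mathcal K(\mathfrak c)$, $\beta-\delta\in\mathcal H_\beta$, and $e_{\beta-\delta}\cdot\xi$ is a nonzero multiple of $e_\delta^*$.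
\end{lemma}

\begin{proof}
For $\gamma\in\Delta^+$ and $\delta\in\Delta(\mathfrak c)$, the number $(e_\gamma\cdot\xi)_\delta=-\xi([e_\gamma,e_\delta])$ is nonzero if and only if $\gamma+\delta\in\mathcal K(\mathfrak c)$. If $\gamma+\delta=\beta\in\mathcal K$, then $\gamma,\delta\in\mathcal H_\beta\setminus\{\beta\}$ by Lemma~\ref{lem:cascade}(c). By Lemma~\ref{lem:cascade}(a), $\delta\notin\mathcal K$, and $\beta$, hence $\delta$, is determined by $\gamma$. So $e_\gamma\cdot\xi$ is a multiple of a single $e_\delta^*\in\Sigma^\perp(\mathfrak c)$. Conversely, let $\delta\in\Delta(\mathfrak c)\setminus\mathcal K$ lie in $\mathcal H_\beta$. Then $\beta-\delta\in\mathcal H_\beta$, and $[e_{\beta-\delta},e_\delta]$ is a nonzero multiple of $e_\beta$ lying in the ideal $\mathfrak c$. So $\beta\in\mathcal K(\mathfrak c)$ and $(e_{\beta-\delta}\cdot\xi)_\delta\ne0$.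
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The algebra $\mathcal S(\mathfrak c)^U=\mathcal S(\mathfrak c)\cap\mathcal S(\mathfrak u)^U$ is $T$-stable, so it is spanned by the $f_\lambda$ that it contains. If a nonzero product lies in $\mathcal S(\mathfrak c)$, so does each factor, because degrees in a variable $x_\gamma$ with $\gamma\notin\Delta(\mathfrak c)$ add. Each $f_\lambda$ is a monomial in $f_1,\dots,f_m$, so $\mathcal S(\mathfrak c)^U=\mathbb C[f_i:f_i\in\mathcal S(\mathfrak c)]$. Let $k$ be the number of these $f_i$.

By Theorem~\ref{thm:A} and Lemma~\ref{lem:regular}(b), their common zero set in $\mathfrak u^*$ has codimension $k$. It is the preimage under $r$ of their common zero set in $\mathfrak c^*$, which therefore has codimension $k$ as well. By Lemma~\ref{lem:regular}(c),(d), $\mathcal S(\mathfrak c)$ is free over $\mathcal S(\mathfrak c)^U$ with a homogeneous basis, and all fibers of $\mathfrak c^*\to\operatorname{Spec}\mathcal S(\mathfrak c)^U=\mathbb C^k$ are nonempty of pure dimension $\dim\mathfrak c-k$.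

It remains to identify $k$. By Proposition~\ref{prop:slice}, $\Omega\subset U\Sigma_{\mathcal K}^\circ$, so the nonempty open set $r(\Omega)\subset\mathfrak c^*$ lies in $U\Sigma^\circ(\mathfrak c)$. By Lemma~\ref{lem:tangent} the orbits through it have dimension $\dim\mathfrak c-\#\mathcal K(\mathfrak c)$. By (F6) this is the maximal orbit dimension, and $\operatorname{trdeg}\mathbb C(\mathfrak c^*)^U=\#\mathcal K(\mathfrak c)$. Finally, $\mathbb C(\mathfrak c^*)^U$ is the fraction field of $\mathcal S(\mathfrak c)^U$. Indeed, for $h\in\mathbb C(\mathfrak c^*)^U$ the ideal of denominators $\{b\in\mathcal S(\mathfrak c):bh\in\mathcal S(\mathfrak c)\}$ is nonzero and $U$-stable, so it contains a $U$-invariant $b\neq0$ by (F6), and $h=(bh)/b$ is a quotient of invariants. Hence $k=\operatorname{trdeg}\mathcal S(\mathfrak c)^U=\#\mathcal K(\mathfrak c)$.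
\end{proof}

\section{Optimal nilradicals and enveloping algebras}\label{sec:CD}

The groups $N$ and $U$ differ by $U\cap L$, so Theorem~\ref{thm:C} amounts to saying that $U\cap L$ acts trivially on $\mathcal S(\tilde{\mathfrak n})^N$. We show that the whole derived group $[L,L]$ does, by locating the weights. First we translate optimality into a property of roots.

\begin{lemma}\label{lem:optimal}
For $I\subset\Pi$ put $I'=\bigcup\{\Pi_\beta:\beta\in\mathcal K\setminus\mathcal K(\mathfrak n_I)\}$.
\begin{itemize}
\item[(a)] $\mathfrak n_{I'}$ is the optimization of $\mathfrak n_I$. In particular $\mathfrak n_I$ is optimal if and only if $I=I'$.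
\item[(b)] If $\mathfrak n_I$ is optimal and $\beta\in\mathcal K(\mathfrak n_I)$, then $\beta\perp I$ and $\mathcal H_\beta\subset\Delta(\mathfrak n_I)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A root $\beta\in\mathcal K$ is outside $\Delta(\mathfrak n_I)$ if and only if $\Pi_\beta\subset I$. So $I'\subset I$ and $\mathfrak n_{I'}\supset\mathfrak n_I$. The elements of $\mathcal K\setminus\mathcal K(\mathfrak n_I)$ have support in $I'$, and the elements of $\mathcal K(\mathfrak n_I)$ have support not contained in $I\supset I'$; thus $\mathcal K(\mathfrak n_{I'})=\mathcal K(\mathfrak n_I)$. Since $I'$ depends only on the set $\mathcal K(\mathfrak n_I)$, the nilradical $\mathfrak n_{I'}$ contains every nilradical with the same set $\mathcal K(\cdot)$.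

(b) Let $\beta_0\in\mathcal K\setminus\mathcal K(\mathfrak n_I)$. The inclusion $\Pi_\beta\subset\Pi_{\beta_0}$ is impossible, as it gives $\Pi_\beta\subset I$. In both remaining cases of Lemma~\ref{lem:cascade}(b) we have $\Pi_{\beta_0}\perp\beta$. As $I=I'$ is the union of the $\Pi_{\beta_0}$, we get $\beta\perp I$. A root $\gamma\in\mathcal H_\beta$ is not orthogonal to $\beta$, so its support is not contained in $I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\tilde{\mathfrak n}=\mathfrak n_I$ with parabolic subgroup $P=L\cdot N$, and let $\xi\in\Sigma^\circ(\tilde{\mathfrak n})$. In Lemma~\ref{lem:tangent} for $\mathfrak c=\tilde{\mathfrak n}$, the root $\beta-\delta$ lies in $\mathcal H_\beta$ with $\beta\in\mathcal K(\tilde{\mathfrak n})$, hence in $\Delta(\tilde{\mathfrak n})$ by Lemma~\ref{lem:optimal}(b). So already $\tilde{\mathfrak n}\cdot\xi=\Sigma^\perp(\tilde{\mathfrak n})$. The differential of the action map $N\times\Sigma(\tilde{\mathfrak n})\to\tilde{\mathfrak n}^*$ at $(1,\xi)$ has image $\tilde{\mathfrak n}\cdot\xi+\Sigma(\tilde{\mathfrak n})=\tilde{\mathfrak n}^*$,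 so this map is dominant. Therefore restriction to $\Sigma(\tilde{\mathfrak n})$ is injective on $\mathcal S(\tilde{\mathfrak n})^N$.

As $N$ is normal in $P$, the space $\mathcal S(\tilde{\mathfrak n})^N$ is a direct sum of finite-dimensional $L$-modules, its homogeneous parts. A $T$-weight vector in it restricts to a nonzero polynomial in the $x_\beta$, $\beta\in\mathcal K(\tilde{\mathfrak n})$, so its weight lies in the span of $\mathcal K(\tilde{\mathfrak n})$ and is orthogonal to $I$ by Lemma~\ref{lem:optimal}(b). The coroots $\alpha^\vee$, $\alpha\in I$, generate a maximal torus of the semisimple group $[L,L]$, and a module of a connected semisimple group whose only weight is $0$ is trivial. So $[L,L]$ acts trivially on $\mathcal S(\tilde{\mathfrak n})^N$. Since $U=(U\cap L)N$ and $U\cap L\subset[L,L]$, we get $\mathcal S(\tilde{\mathfrak n})^N\subset\mathcal S(\tilde{\mathfrak n})^U$, and the opposite inclusion holds because $N\subset U$. Freeness follows from Theorem~\ref{thm:B}.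
\end{proof}

Optimality entered twice, through the two assertions of Lemma~\ref{lem:optimal}(b). In Example~\ref{ex:nonfree} both fail for $\beta=14$: it is not orthogonal to $\alpha_3$, and $34\in\mathcal H_{14}$ is not a root of $\mathfrak n$, so the coordinate $x_{13}$ has no partner in $\mathfrak n$ and is an extra $N$-invariant.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Filter $\mathcal U(\mathfrak c)$ by degree. By the Poincar\'e--Birkhoff--Witt theorem $\operatorname{gr}\mathcal U(\mathfrak c)=\mathcal S(\mathfrak c)$, and the symmetrization map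
\[
\omega\colon\mathcal S(\mathfrak c)\to\mathcal U(\mathfrak c),\qquad y_1\cdots y_d\mapsto\frac1{d!}\sum_{\tau\in S_d}y_{\tau(1)}\cdots y_{\tau(d)},
\]
is a $U$-equivariant linear isomorphism such that, for homogeneous $b\neq0$, the element $\omega(b)$ has degree $\deg b$ and symbol $b$. Hence $\mathcal U(\mathfrak c)^U=\omega(\mathcal S(\mathfrak c)^U)$, and the symbols of its elements are the homogeneous elements of $\mathcal S(\mathfrak c)^U$.

Let $(b_j)$ be the homogeneous basis of $\mathcal S(\mathfrak c)$ over $\mathcal S(\mathfrak c)^U$ found in the proof of Theorem~\ref{thm:B}. We show that $(\omega(b_j))$ is a basis of the left module; the right module is treated by writing every product in the opposite order, since symbols commute. If $v\in\mathcal U(\mathfrak c)$ has degree $d$, write its symbol as $\sum a_jb_j$ with $a_j\in\mathcal S(\mathfrak c)^U$ homogeneous of degree $d-\deg b_j$. Then $v-\sum\omega(a_j)\omega(b_j)$ has degree less than $d$, and induction shows that the $\omega(b_j)$ span. Suppose that $\sum v_j\omega(b_j)=0$ with $v_j\in\mathcal U(\mathfrak c)^U$ not all zero, and let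 $d$ be the maximum of $\deg v_j+\deg b_j$ over the $j$ with $v_j\neq0$. The image of the relation in $\mathcal S^d(\mathfrak c)$ is $\sum a_jb_j=0$, where the sum runs over the $j$ attaining the maximum and $a_j\neq0$ is the symbol of $v_j$. This contradicts the independence of the $b_j$.

If $\mathfrak c=\tilde{\mathfrak n}$ is optimal, the center of $\mathcal U(\tilde{\mathfrak n})$ is $\mathcal U(\tilde{\mathfrak n})^N$, as $N$ is connected. By Theorem~\ref{thm:C}, $\mathcal U(\tilde{\mathfrak n})^N=\omega(\mathcal S(\tilde{\mathfrak n})^N)=\omega(\mathcal S(\tilde{\mathfrak n})^U)=\mathcal U(\tilde{\mathfrak n})^U$.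
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pan} Dmitri I. Panyushev, \emph{The Frobenius semiradical, generic stabilisers, and Poisson centre for nilradicals}, arXiv:2310.18945 (2023).
\end{thebibliography}
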